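# Pure morphisms, strict monomorphisms, and complete ultrafilters

## 1. Presentability, purity, strictness, and complete filters

All categories are locally small, and composition is written by juxtaposition. The standard reference for the categorical notions is Adámek–Rosický.

**Definition 1.1 (accessible categories).** Let $\lambda$ be a regular cardinal. A poset is $\lambda$-directed if each of its subsets with fewer than $\lambda$ elements has an upper bound; in particular it is nonempty. An object $X$ of $\mathcal A$ is $\lambda$-presentable if $\mathcal A(X,-)$ preserves $\lambda$-directed colimits. Concretely: if $C=\operatorname{colim}C_i$ is a $\lambda$-directed colimit with cocone $c_i:C_i\to C$, then every $X\to C$ factors through some $c_i$, and two factorizations through the same $C_i$ become equal in $C_{i'}$ for some $i'\ge i$. The category $\mathcal A$ is $\lambda$-accessible if it has $\lambda$-directed colimits and a set of $\lambda$-presentable objects such that every object is a $\lambda$-directed colimit of objects from this set. It then has, up to isomorphism, only a set of $\lambda$-presentable objects.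

**Example.** Let $\mathbf{Lin}$ be the category of strict linear orders and strictly increasing maps. Every morphism is injective. Finite orders are $\omega$-presentable, directed colimits are computed on underlying sets, and each order is the directed union of its finite suborders. So $\mathbf{Lin}$ is $\omega$-accessible. We will return to it several times.

**Definition 1.2 (sharply larger).** For regular $\lambda<\mu$ write $\lambda\vartriangleleft\mu$, or $\mu\vartriangleright\lambda$, if every $\lambda$-accessible category is $\mu$-accessible. Equivalently, for every set $X$ with $|X|<\mu$ the poset of subsets of $X$ of cardinality $<\lambda$ has a cofinal subset of cardinality $<\mu$.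

**Example.** We have $\omega\vartriangleleft\mu$ for every uncountable regular $\mu$, since an infinite set $X$ has only $|X|$ finite subsets. On the other hand $\omega_1\not\vartriangleleft\aleph_{\omega+1}$. Suppose a family of $\aleph_\omega$ countable subsets of $\aleph_\omega$ were cofinal; write it as an increasing union $\bigcup_n\mathcal F_n$ with $|\mathcal F_n|\le\aleph_n$. The set $\bigcup\mathcal F_n$ has size at most $\aleph_n$, so we can pick $x_n\in\aleph_\omega\setminus\bigcup\mathcal F_n$. The countable set $\{x_n:n\in\omega\}$ lies in no member of any $\mathcal F_n$.

**Definition 1.3 (pure morphisms).** A morphism $f:A\to B$ is $\lambda$-pure if for every commutative square $fu=vg$ with $u:X\to A$, $v:Y\to B$, $g:X\to Y$ and $X,Y$ $\lambda$-presentable, there is $t:Y\to A$ with $tg=u$.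

If $\mu\ge\lambda$, every $\mu$-pure morphism is $\lambda$-pure, because $\lambda$-presentable objects are $\mu$-presentable.

**Example.** If $rf=\mathrm{id}_A$, then $f$ is $\lambda$-pure for every $\lambda$: take $t=rv$, so that $tg=rvg=rfu=u$. Purity is a local version of this. In abelian groups, the inclusion $f:\bigoplus_{\mathbb N}\mathbb Z\to\prod_{\mathbb N}\mathbb Z$ is $\omega$-pure. Indeed if $X$ is finitely generated, $u(X)$ lies in the first $n$ coordinates for some $n$, and $t=\pi_n v$, with $\pi_n$ the projection to these coordinates, satisfies $tg=\pi_n fu=u$. But $f$ does not split. A complement $C$ would be isomorphic to $\prod\mathbb Z/\bigoplus\mathbb Z$, in which the class of $(k!)_k$ is nonzero and divisible by every $n\geq 1$; yet $C\subseteq\prod\mathbb Z$ has no nonzero element divisible by every $n$.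

**Definition 1.4 (strict and regular monomorphisms).** A morphism $f:A\to B$ is a strict monomorphism if it is the joint equalizer of the class of all parallel pairs which it equalizes. That is: if $z:Z\to B$ satisfies $rz=sz$ for every pair $r,s$ with $rf=sf$, then $z=fz'$ for a unique $z'$. (In an accessible category this is equivalent to $f$ being the joint equalizer of some set of pairs; we shall not need this.) It is a regular monomorphism if it is the equalizer of a single pair. A regular monomorphism is strict.

**Example.** If $rf=\mathrm{id}_A$, then $f$ is the equalizer of $fr$ and $\mathrm{id}_B$: if $frz=z$, then $z$ factors through $f$ as $f(rz)$. In $\mathbf{Lin}$, every morphism is a regular monomorphism. We may take $f$ to be an inclusion $A\subseteq B$. Double each point of $B\setminus A$: let $C=(B\times\{0\})\cup((B\setminus A)\times\{1\})$ with the lexicographic order. Put $p(y)=(y,0)$ for all $y$, and $q(y)=(y,0)$ for $y\in A$, $q(y)=(y,1)$ for $y\notin A$. Both maps are strictly increasing and they agree exactly on $A$. Keep this doubling in mind.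

One more fact will be used constantly. **A strict monomorphism $f:A\to B$ that is an epimorphism is an isomorphism.** Every pair equalized by $f$ consists of equal morphisms, so $\mathrm{id}_B$ equalizes all these pairs and hence $\mathrm{id}_B=fr$ for some $r$. Then $frf=f$, and $rf=\mathrm{id}_A$ because $f$ is a monomorphism.

**Definition 1.5 (complete filters).** Filters are proper. A filter is $\mu$-complete if it is closed under intersections of fewer than $\mu$ members. For an infinite cardinal $\gamma$ and a regular $\mu$, write
$$\mathrm{SC}(\mu,\gamma):\quad\text{every }\mu\text{-complete filter on any set extends to a }\gamma^+\text{-complete ultrafilter.}$$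

If $\mathrm{SC}(\mu,\gamma)$ holds and $\mu'\ge\mu$ is regular, then $\mathrm{SC}(\mu',\gamma)$ holds, since a $\mu'$-complete filter is $\mu$-complete. We recall the large cardinals that appear. A measurable cardinal is an uncountable $\nu$ carrying a nonprincipal $\nu$-complete ultrafilter. A strongly compact cardinal is an uncountable regular $\kappa$ such that every $\kappa$-complete filter on any set extends to a $\kappa$-complete ultrafilter. In the sense of Bagaria–Magidor, for uncountable cardinals $\delta\le\kappa$, $\kappa$ is $\delta$-strongly compact if every $\kappa$-complete filter on any set extends to a $\delta$-complete ultrafilter.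

**Example.** A $\mu$-complete filter $F$ on a set $I$ with $|I|<\mu$ always extends to a principal ultrafilter, which is complete to every degree. Otherwise each $i\in I$ is omitted by some $X_i\in F$, and $\bigcap_iX_i=\emptyset$ would lie in $F$. The first interesting filter is $\{X\subseteq\mu:|\mu\setminus X|<\mu\}$; it is $\mu$-complete and has no principal extension.

## 2. Does purity force strictness without large cardinals?

The question comes from Kristóf Kanalas, "Pure maps are strict monomorphisms", arXiv:2407.13448 (2024). It starts from the following known theorem.

**Theorem 0.** Assume that there is a proper class of strongly compact cardinals. Let $\mathcal A$ be a $\lambda$-accessible category. Then there is a regular $\mu\vartriangleright\lambda$ such that every $\mu$-pure morphism of $\mathcal A$ is a strict monomorphism.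

Do we need the large cardinals? That is: is the conclusion, for every regular $\lambda$ and every $\lambda$-accessible $\mathcal A$, provable in ZFC, or is some large cardinal hypothesis necessary?

In three easy cases no large cardinals are needed. In $\mathbf{Lin}$ every morphism is a regular monomorphism. In abelian groups an $\omega$-pure $f$ is injective: if $f(x)=0$, use $X=\mathbb Z$, $u(1)=x$, $Y=0$; then $u=tg=0$. An injective homomorphism is the equalizer of $B\to B/f(A)$ and $0$. Finally, let $\mathcal A$ be a $\lambda$-accessible poset and let $A\le B$ be $\lambda$-pure. Fix a $\lambda$-presentable $X\le A$. Any $\lambda$-presentable $Y\le B$ lies below some $\lambda$-presentable $Y'\le B$ with $X\le Y'$: write $B$ as a $\lambda$-directed join of $\lambda$-presentables and go to a stage above both. Purity for $X\le Y'$ gives $Y\le Y'\le A$. As $B$ is a join of such $Y$, we get $B\le A$, so the morphism is an isomorphism.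

In general the answer is that large cardinals are needed: the conclusion is not provable in ZFC, if ZFC is consistent. Precisely:

**Theorem A.** For every infinite cardinal $\gamma$ there is an $\omega$-accessible category $\mathcal A_\gamma$ such that, for every uncountable regular $\mu$ for which $\mathrm{SC}(\mu,\gamma)$ fails, $\mathcal A_\gamma$ has a $\mu$-pure epimorphism that is not an isomorphism (so it is not a strict monomorphism).

**Corollary B.** If there is no measurable cardinal, then in the $\omega$-accessible category $\mathcal A_\omega$, for every regular $\mu\vartriangleright\omega$ there is a $\mu$-pure morphism which is not a strict monomorphism. Hence, if ZFC is consistent, ZFC does not prove the conclusion of Theorem 0.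

**Theorem C (exact strength).** The following are equivalent in ZFC.

- (C1) For every regular $\lambda$ and $\lambda$-accessible $\mathcal A$ there is a regular $\mu\vartriangleright\lambda$ such that every $\mu$-pure morphism of $\mathcal A$ is a strict monomorphism.
- (C2) For every $\omega$-accessible $\mathcal A$ there is an uncountable regular $\mu$ such that every $\mu$-pure epimorphism of $\mathcal A$ is an isomorphism.
- (C3) For every infinite $\gamma$ there is a regular $\kappa$ with $\mathrm{SC}(\kappa,\gamma)$.
- (C4) For every regular $\lambda$ and $\lambda$-accessible $\mathcal A$ there is $\mu_0$ such that for all regular $\mu\ge\mu_0$ with $\mu\vartriangleright\lambda$, every $\mu$-pure morphism of $\mathcal A$ is a regular monomorphism.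

These conditions imply that there is a proper class of measurable cardinals.

Condition (C3) says the same as "for every $\delta$ there is a $\delta$-strongly compact cardinal". Given (C3) and $\delta$, apply it with $\gamma\ge\delta$ and enlarge $\kappa$ so that $\kappa\ge\delta$; a $\gamma^+$-complete ultrafilter is $\delta$-complete. Conversely, if $\kappa$ is $\gamma^+$-strongly compact, then the regular cardinal $\kappa^+$ satisfies $\mathrm{SC}(\kappa^+,\gamma)$.

**Theorem D (level by level).** For $\gamma$ infinite and $\mu$ uncountable regular, the following are equivalent: every $\mu$-pure morphism of $\mathcal A_\gamma$ is a strict monomorphism; every $\mu$-pure epimorphism of $\mathcal A_\gamma$ is an isomorphism; $\mathrm{SC}(\mu,\gamma)$.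

## 3. Equivariant maps $\gamma^I\to\gamma$ are $\gamma^+$-complete ultrafilters

To make a category detect ultrafilters we need a description of a $\gamma^+$-complete ultrafilter as a function obeying simple identities. Let $\gamma^\gamma$, the monoid of functions $g:\gamma\to\gamma$, act on $\gamma^I$ by $x\mapsto g\circ x$. For $X\subseteq I$ let $\chi_X:I\to\gamma$ be its characteristic function, with values $0$ and $1$; we use $\chi_Z:\gamma\to\gamma$ for $Z\subseteq\gamma$ in the same way.

**Lemma 2.** Let $I\ne\emptyset$ and let $\varphi:\gamma^I\to\gamma$ satisfy $\varphi(g\circ x)=g(\varphi(x))$ for all $x\in\gamma^I$, $g\in\gamma^\gamma$. Then $U=\{X\subseteq I:\varphi(\chi_X)=1\}$ is a $\gamma^+$-complete ultrafilter on $I$.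

*Proof.* The whole proof rests on one translation. For $x\in\gamma^I$ and $Z\subseteq\gamma$ we have $\chi_{x^{-1}(Z)}=\chi_Z\circ x$, so $\varphi(\chi_{x^{-1}(Z)})=\chi_Z(\varphi(x))$, and therefore
$$x^{-1}(Z)\in U\iff\varphi(x)\in Z.\tag{1}$$

**Properness and the dichotomy.** With $Z=\emptyset$, (1) gives $\emptyset\notin U$. With $x=\chi_X$ and $Z=\{1\}$, respectively $Z=\gamma\setminus\{1\}$, it gives $X\in U\iff\varphi(\chi_X)=1$ and $I\setminus X\in U\iff\varphi(\chi_X)\ne1$. So exactly one of $X$, $I\setminus X$ is in $U$.

**Upward closure.** Let $X\subseteq Y$ and $X\in U$. Let $x$ be $0$ on $X$, $1$ on $Y\setminus X$ and $2$ elsewhere. Then $x^{-1}\{0\}=X\in U$, so $\varphi(x)=0$, so $Y=x^{-1}\{0,1\}\in U$.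

**Completeness.** Let $X_\xi\in U$ for $\xi<\gamma$ (repetitions allowed). Put $x(i)=0$ if $i\in\bigcap_\xi X_\xi$, and otherwise $x(i)=1+\xi$ for the least $\xi$ with $i\notin X_\xi$. These are ordinals below $\gamma$, and every nonzero ordinal below $\gamma$ is of the form $1+\xi$ for a unique $\xi<\gamma$. Suppose $\varphi(x)=1+\xi$. Then $x^{-1}\{1+\xi\}\in U$, so its complement is not in $U$. But the complement contains $X_\xi$, against upward closure. So $\varphi(x)=0$ and $\bigcap_\xi X_\xi=x^{-1}\{0\}\in U$. $\square$

**Example.** Evaluation $\varphi(x)=x(i)$ at a point $i\in I$ is equivariant, and $U$ is the principal ultrafilter at $i$. Every $\gamma^+$-complete ultrafilter arises. Given $U$, the fibers of $x$ form a partition of $I$ into at most $\gamma$ pieces, so exactly one fiber $x^{-1}\{n\}$ lies in $U$. Put $\varphi(x)=n$. Since $(g\circ x)^{-1}\{g(n)\}\supseteq x^{-1}\{n\}$, this $\varphi$ is equivariant, and it returns $U$.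

## 4. From one point to ordered pairs of points

Let $F$ be a $\mu$-complete filter on $I$ with no $\gamma^+$-complete ultrafilter extending it. We want an inclusion $A\subset B$, where $B$ has one extra point $b$, with two properties. It should be $\mu$-pure, meaning that any piece of $B$ with fewer than $\mu$ elements can be moved into $A$ without changing what already lies in $A$. And it should be an epimorphism, meaning that $b$ cannot be sent to two different places while $A$ is fixed.

The $\mu$-completeness of $F$ supplies local information. Given fewer than $\mu$ elements $x\in\gamma^I$, there is $i\in I$ that lies in every $X\in F$ with $\chi_X$ among the given elements. Evaluation at $i$ is an equivariant assignment on these few $x$ that takes the value $1$ on the $\chi_X$. Globally, Lemma 2 says that no such assignment exists. Where should these assignments be stored?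

The first attempt is to store one in each point. Let a second sort $Q$ consist of points $q$, each carrying a partial equivariant function $s(q,-)$ on a domain $D(q)\subseteq\gamma^I$ with value $1$ on the relevant $\chi_X$. Let $A$ have the points given by evaluations on small domains, and let $b$ have full domain. This fails at once: $s(b,-)$ would be an equivariant map with value $1$ on all $\chi_X$, $X\in F$, so by Lemma 2 the object $B$ does not exist. If instead $b$ is excused from having values, but every axiom still speaks about one element of $Q$ at a time, then we may add a second copy $b'$ of $b$ with the same relations. The two maps of $B$ into the enlarged structure show that $A\to B$ is not an epimorphism.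

So an assignment must be stored in a pair of distinct points: $s(q,q',x)$ is to be defined when $x$ is in the domains of both $q$ and $q'$. If $b$ is the only point with full domain, then $B$ contains no global assignment. But an object containing two copies of $b$ does contain one, and that is what we want to forbid. We also need the two copies to interact, and for this $Q$ should be linearly ordered. If the order were only partial, two incomparable copies of $b$ would carry no assignment, and $A\to B$ would again fail to be an epimorphism. In a linear order, distinct points are comparable. So in $\mathbf{Lin}$ the only way to separate two maps at $b$ is to double $b$ into $b'<b$, and we make exactly this impossible.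

One choice remains: for $q'<q$ in $A$, points storing indices $i_q,i_{q'}\in I$, should $s(q,q',x)$ be $x(i_q)$ or $x(i_{q'})$? With $x(i_q)$, the top point $b$ would need an index itself. With $x(i_{q'})$, the top point needs none. Moreover the values below $b$ do not change when $b$ is replaced by another point above the same $q'$ with the same relevant domain, and this is what makes purity work.

## 5. The finitely accessible category $\mathcal A_\gamma$

Fix an infinite cardinal $\gamma$. Consider two-sorted relational structures with sorts $P,Q$ and relations $R_g\subseteq P\times P$ for each function $g:\gamma\to\gamma$, $T\subseteq P$, $<\ \subseteq Q\times Q$, $D\subseteq Q\times P$, and $S_n\subseteq Q\times Q\times P$ for each $n\in\gamma$. Objects of $\mathcal A_\gamma$ are the structures satisfying: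

- (a) $<$ is a strict total order on $Q$;
- (b) $S_n(q,q',x)$ implies $q'<q$, $D(q,x)$ and $D(q',x)$;
- (c) if $q'<q$, $D(q,x)$ and $D(q',x)$, then $S_n(q,q',x)$ for exactly one $n\in\gamma$; write $s(q,q',x)=n$, and say that $s(q,q',x)$ is defined;
- (d) if $R_g(x,y)$ and $s(q,q',x)$, $s(q,q',y)$ are both defined, then $s(q,q',y)=g(s(q,q',x))$;
- (e) if $T(x)$ and $s(q,q',x)$ is defined, then $s(q,q',x)=1$.

Morphisms are all homomorphisms, that is, pairs of functions preserving all relations. By (a), morphisms are injective on $Q$: distinct points are comparable, and so are their images, strictly. Induced substructures of objects are objects.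

**Example.** If $|Q|\le1$, then $s$ is nowhere defined and $P$, $R_g$, $T$, $D$ are arbitrary. Now let $P=\gamma^I$ with $I\neq\emptyset$, $R_g(x,y)$ iff $y=g\circ x$, $T=\{\chi_X:X\in F\}$, and let $Q=\{q'<q\}$ with all instances of $D$. To complete this to an object is to choose an equivariant map $s(q,q',-):\gamma^I\to\gamma$ with value $1$ on $T$. By Section 3 this amounts to choosing a $\gamma^+$-complete ultrafilter extending $F$.

**Lemma 1.** $\mathcal A_\gamma$ is $\omega$-accessible, with directed colimits computed as for structures. If $\mu$ is uncountable regular and $X$ is $\mu$-presentable in $\mathcal A_\gamma$, then $|P_X|+|Q_X|<\mu$.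

*Proof.* **Directed colimits.** We show that $\mathcal A_\gamma$ is closed under directed colimits of structures; since it is a full subcategory, these are then its directed colimits. In a directed colimit of structures the underlying sets are colimits of sets, and a relation holds iff it holds for some representatives at some stage. Finitely many relations and equalities on finitely many elements that hold in the colimit hold simultaneously, for common representatives, at some stage, because representatives of the same element become equal later. Now go through the axioms. If $q<q$ held in the colimit, then $q_1<q_2$ at some stage with $q_1,q_2$ identified at a later one, contradicting irreflexivity there. For totality, two distinct elements are represented at a common stage, where their representatives are distinct and hence comparable. For transitivity, (b) and the existence part of (c), the hypothesis holds at a stage, the axiom gives the conclusion there (for (c), some $S_n$), and the conclusion passes to the colimit. For uniqueness in (c), if $S_n(q,q',x)$ and $S_m(q,q',x)$ hold in the colimit, they hold at a common stage for common representatives, so $n=m$. For (d), if $R_g(x,y)$,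 $S_n(q,q',x)$ and $S_m(q,q',y)$ hold, they hold at a common stage for common representatives, so $m=g(n)$. For (e), $T(x)$ and $S_n(q,q',x)$ give $n=1$ in the same way.

**Enough finitely presentable objects.** If $P_X,Q_X$ are finite and only finitely many tuples lie in the relations of $X$ altogether, then $X$ is $\omega$-presentable. A homomorphism from $X$ into a directed colimit is given by finitely many values, which have representatives at a common stage. The finitely many conditions it must satisfy hold for these representatives at a later stage, so it factors through that stage. Two factorizations through one stage agree on the finitely many elements at a later one.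

Let $C$ be any object. For finite $P_0\subseteq P_C$, $Q_0\subseteq Q_C$ and a finite set $\Gamma_0$ of functions $\gamma\to\gamma$, take the structure on $(P_0,Q_0)$ with $T,<,D,S_n$ induced from $C$, with $R_g$ induced for $g\in\Gamma_0$, and with $R_g=\emptyset$ for $g\notin\Gamma_0$. It satisfies (a)–(e), because $R_g$ occurs only as a hypothesis. It has finitely many tuples: by (b) and (c), each $(q,q',x)$ lies in at most one $S_n$. These structures form a directed diagram, ordered by inclusion of the three data, with colimit $C$; a tuple of $R_g$ in $C$ appears once its entries are in $P_0$ and $g\in\Gamma_0$. Up to isomorphism there is only a set of such structures. So $\mathcal A_\gamma$ is $\omega$-accessible.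

**Size of $\mu$-presentable objects.** Since $\mu$ is regular, $X$ is the $\mu$-directed colimit of its induced substructures with fewer than $\mu$ elements. If $X$ is $\mu$-presentable, $\mathrm{id}_X$ factors through the inclusion of one of them, so that inclusion is onto. $\square$

## 6. A $\mu$-pure epimorphism from a filter without ultrafilter extension

*Proof of Theorem A.* Let $\mu$ be uncountable regular such that $\mathrm{SC}(\mu,\gamma)$ fails, and let $F$ be a $\mu$-complete filter on a set $I$ with no $\gamma^+$-complete ultrafilter extending it. As $F$ is proper, $I\ne\emptyset$.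

**Step 1: the objects.** We realize the plan of Section 4. Put $P_A=P_B=\gamma^I$, let $R_g(x,y)$ iff $y=g\circ x$, and $T=\{\chi_X:X\in F\}$. Let $Q_A=J$ be the set of triples $q=(E,i,\alpha)$ such that
$$E\subseteq\gamma^I,\quad|E|<\mu,\quad i\in I,\quad\alpha<\mu,\quad\text{and } i\in X\text{ for all }X\in F\text{ with }\chi_X\in E.\tag{2}$$
Write $q=(E_q,i_q,\alpha_q)$. Here $E_q$ is the domain, $i_q$ the index, and $\alpha_q$ a height that guarantees room at the top. Fix a total order on $J$ such that $\alpha_{q'}<\alpha_q$ implies $q'<q$: order by height first, and choose any total order among points of equal height. Let $Q_B=J\cup\{b\}$ with $b$ a new greatest element. Let $D(q,x)$ iff $x\in E_q$ for $q\in J$, and let $D(b,x)$ hold for all $x$. For $q'<q$ (so $q'\in J$) with $D(q,x)$ and $D(q',x)$ put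
$$s(q,q',x):=x(i_{q'}),\tag{3}$$
that is, $S_n(q,q',x)$ holds iff $q'<q$, $D(q,x)$, $D(q',x)$ and $x(i_{q'})=n$.

Axioms (a)–(c) are clear. For (d): $(g\circ x)(i_{q'})=g(x(i_{q'}))$. For (e): if $x=\chi_X$ with $X\in F$ and $s(q,q',x)$ is defined, then $x\in E_{q'}$, so $i_{q'}\in X$ by (2), so $x(i_{q'})=1$. Hence $B\in\mathcal A_\gamma$. Let $A$ be the induced substructure on $(\gamma^I,J)$ and $f:A\to B$ the inclusion. It is not an isomorphism, since $b\notin f(Q_A)$.

**Step 2: $f$ is $\mu$-pure.** We must move small pieces of $B$ into $A$. Let $fu=vg$ with $g:X\to Y$, $u:X\to A$, $v:Y\to B$ and $X,Y$ $\mu$-presentable. By Lemma 1, $Y$ has fewer than $\mu$ elements.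

If $b\notin v(Q_Y)$, then $v=ft$ for some $t:Y\to A$, because $A$ is an induced substructure. Then $ftg=vg=fu$, and $tg=u$ because $f$ is injective.

Otherwise $b=v(q_0)$ for a unique $q_0\in Q_Y$, as $v$ is injective on $Q_Y$. Moreover $q_0$ is the greatest element of $Q_Y$: from $q_0<q$ we would get $b<v(q)$. Put $P_0=v(P_Y)$ and $Q_0=v(Q_Y)\setminus\{b\}\subseteq J$; both have size $<\mu$. Since $F$ is $\mu$-complete and proper, the set $\bigcap\{X\in F:\chi_X\in P_0\}$ is in $F$ (it is $I$ if there are no such $X$), so it is nonempty; pick $i$ in it. By regularity of $\mu$, pick $\alpha<\mu$ larger than all $\alpha_q$, $q\in Q_0$. Then $e=(P_0,i,\alpha)$ is in $J$, and $e>q$ for all $q\in Q_0$.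

Define $t$ to be $v$ on $P_Y$ and on $Q_Y\setminus\{q_0\}$, and $t(q_0)=e$. We check that $t:Y\to A$ is a homomorphism. The relations $R_g$, $T$, and all instances not involving $q_0$, are preserved because $v$ preserves them and $A$ is induced in $B$. For the order: if $q<q_0$, then $v(q)\in Q_0$, so $t(q)<e$; nothing lies above $q_0$. If $D(q_0,x)$, then $v(x)\in P_0=E_e$, so $D(e,v(x))$. Suppose $S_n(q_0,q',x)$. Then $q'<q_0$ by (b), so $v(q')\in Q_0$, and $S_n(b,v(q'),v(x))$ holds in $B$, meaning $v(x)\in E_{v(q')}$ and $v(x)(i_{v(q')})=n$. Since $v(x)\in P_0\cap E_{v(q')}$ and $v(q')<e$, formula (3) gives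
$$s(e,v(q'),v(x))=v(x)(i_{v(q')})=n .$$
The value did not change because it depends only on the lower point. Finally $S_n(q,q_0,x)$ never holds, since it would require $q_0<q$.

For any element $z$ of $X$ we have $v(g(z))=f(u(z))\ne b$, so $g(z)\ne q_0$ and $t(g(z))=v(g(z))=u(z)$. Hence $tg=u$.

**Step 3: $f$ is an epimorphism.** Here two copies of $b$ produce the forbidden ultrafilter. Let $p_1,p_2:B\to C$ in $\mathcal A_\gamma$ with $p_1f=p_2f$, and suppose $p_1\ne p_2$. The two maps agree everywhere except possibly at $b$, so $p_1(b)\ne p_2(b)$; by totality of the order in $C$ and by symmetry, say $p_2(b)<p_1(b)$. For $x\in\gamma^I$ put $\bar x=p_1(x)=p_2(x)$. Since $D(b,x)$ holds in $B$, both $D(p_1(b),\bar x)$ and $D(p_2(b),\bar x)$ hold in $C$. By (c) in $C$,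
$$\varphi(x):=s(p_1(b),p_2(b),\bar x)\in\gamma$$
is defined for all $x\in\gamma^I$. Since $R_g(x,g\circ x)$ holds in $B$, we have $R_g(\bar x,\overline{g\circ x})$ in $C$, and (d) in $C$ gives $\varphi(g\circ x)=g(\varphi(x))$. For $X\in F$ we have $T(\chi_X)$ in $B$, so (e) in $C$ gives $\varphi(\chi_X)=1$. By Lemma 2, $\{X\subseteq I:\varphi(\chi_X)=1\}$ is a $\gamma^+$-complete ultrafilter, and it contains $F$. This contradicts the choice of $F$. So $p_1=p_2$.

Thus $f$ is a $\mu$-pure epimorphism that is not an isomorphism, and by Section 1 it is not a strict monomorphism. $\square$

## 7. Measurable cardinals from $\mathrm{SC}(\mu,\gamma)$, and Corollary B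

**Lemma 3.** If $\mathrm{SC}(\mu,\gamma)$ holds for some regular $\mu\ge\omega_1$, then there is a measurable cardinal $>\gamma$.

*Proof.* The filter $F=\{X\subseteq\mu:|\mu\setminus X|<\mu\}$ is $\mu$-complete, as $\mu$ is regular. Let $U\supseteq F$ be a $\gamma^+$-complete ultrafilter. It contains no singleton, since complements of singletons are in $F$.

**Choice of the cardinal.** Let $\nu$ be the least cardinal such that $\mu$ has a partition into $\nu$ pieces, none in $U$; the partition into singletons shows that $\nu$ exists. If $\nu\le\gamma$, the complements of the pieces are at most $\gamma$ members of $U$ with empty intersection, which is impossible. So $\nu>\gamma\ge\omega$.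

**The ultrafilter on $\nu$.** Let $\pi:\mu\to\nu$ send each element to the index of its piece, and let $V=\{Z\subseteq\nu:\pi^{-1}(Z)\in U\}$. This is an ultrafilter, nonprincipal because $\pi^{-1}\{\xi\}\notin U$ for each $\xi$. Suppose $V$ is not $\nu$-complete. Taking complements, there are $\theta<\nu$ and sets $Z_\xi\notin V$, $\xi<\theta$, with $\bigcup_\xi Z_\xi\in V$. The sets $Z_\xi\setminus\bigcup_{\eta<\xi}Z_\eta$ are disjoint, not in $V$, and have the same union; together with the complement of this union, which is not in $V$ either, they partition $\nu$. Pull this partition back along $\pi$ and drop empty pieces. This is a partition of $\mu$ into fewer than $\nu$ pieces (at most $|\theta|$ if $\theta$ is infinite, finitely many otherwise), none in $U$, against the minimality of $\nu$. So $V$ is $\nu$-complete and $\nu$ is measurable. $\square$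

*Proof of Corollary B.* Suppose there is no measurable cardinal. By Lemma 3, $\mathrm{SC}(\mu,\omega)$ fails for every uncountable regular $\mu$. A regular $\mu\vartriangleright\omega$ is uncountable, so Theorem A gives a $\mu$-pure epimorphism of $\mathcal A_\omega$ that is not an isomorphism, hence not a strict monomorphism. By Gödel, if ZFC is consistent then so is ZFC $+\,V=L$; by Scott, $V=L$ implies that there are no measurable cardinals. $\square$

## 8. Local retractions of a pure morphism

We turn to the positive direction, (C3)$\Rightarrow$(C4). First we replace $\mu$-purity by a system of partial retractions indexed by one $\mu$-directed poset.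

**Lemma 4.** Let $\mathcal A$ be $\mu$-accessible and $f:A\to B$. There are a nonempty $\mu$-directed poset $K$, diagrams $(A_k)_{k\in K}$, $(B_k)_{k\in K}$ of $\mu$-presentable objects with colimit cocones $a_k:A_k\to A$, $b_k:B_k\to B$, and a natural family $g_k:A_k\to B_k$ with $b_kg_k=fa_k$.

*Proof.* Write $A=\operatorname{colim}_{i\in I}A'_i$ and $B=\operatorname{colim}_{j\in J}B'_j$ as $\mu$-directed colimits of $\mu$-presentables, with cocones $a'_i$, $b'_j$. Let $K$ be the set of triples $(i,j,g)$ with $g:A'_i\to B'_j$ and $b'_jg=fa'_i$. Put $(i,j,g)\le(i',j',g')$ iff $i\le i'$, $j\le j'$ and $g'A'(i,i')=B'(j,j')g$. This is reflexive and transitive, and antisymmetric because $(i,j,g)\le(i,j,g')$ forces $g=g'$.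

**$K$ is $\mu$-directed.** Given fewer than $\mu$ triples $(i_r,j_r,g_r)$, take $i\ge$ all $i_r$. Since $A'_i$ is $\mu$-presentable, $fa'_i$ factors through some $b'_{j_0}$, hence $fa'_i=b'_jg$ for some $j\ge$ all $j_r$ and some $g$. For each $r$,
$$b'_j\,g\,A'(i_r,i)=fa'_{i_r}=b'_{j_r}g_r=b'_j\,B'(j_r,j)\,g_r .$$
Since $A'_{i_r}$ is $\mu$-presentable, $gA'(i_r,i)$ and $B'(j_r,j)g_r$ become equal at some $j'_r\ge j$. Choose $j'\ge$ all $j'_r$. Then $(i,j',B'(j,j')g)$ is in $K$ and is an upper bound. The empty family shows $K\ne\emptyset$.

**The colimits over $K$.** The projections $K\to I$ and $K\to J$ are monotone with cofinal image: every $fa'_i$ factors through $b'_j$ for arbitrarily large $j$. Since $K$ is directed, these projections are cofinal functors: for $i\in I$, the set of $k\in K$ whose projection is $\ge i$ is nonempty, and any two of its elements have a common upper bound, again in it; similarly for $J$. So with $A_k=A'_i$, $B_k=B'_j$, $g_k=g$ for $k=(i,j,g)$, the colimits over $K$ are $A$ and $B$. Naturality of $(g_k)$ is the definition of the order. $\square$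

Let $f$ be $\mu$-pure. Write $\alpha_{k,k'}:A_k\to A_{k'}$ and $\beta_{k,k'}:B_k\to B_{k'}$ for the connecting maps. Purity applied to $fa_k=b_kg_k$ gives, for each $k\in K$,
$$t_k:B_k\to A\quad\text{with}\quad t_kg_k=a_k.\tag{4}$$
If the $t_k$ were compatible with the $\beta_{k,k'}$, they would assemble into $r:B\to A$ with $rf=\mathrm{id}_A$, and $f$ would be split. But the $t_k$ are chosen separately, and a pure morphism need not split, as $\bigoplus\mathbb Z\to\prod\mathbb Z$ showed for $\mu=\omega$. So we keep all the $t_k$ at once and remember only what happens for large $k$. This gives a map from $B$ into a power of $A$ modulo a filter on $K$.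

## 9. Reduced powers under the presheaf embedding

To form such powers we embed $\mathcal A$ in a presheaf category. Let $\mathcal A$ be $\lambda$-accessible, let $\mathcal C$ be a small full subcategory of representatives of the $\lambda$-presentable objects, and let
$$E:\mathcal A\to\mathbf{Set}^{\mathcal C^{op}},\qquad EA=\mathcal A(-,A)|_{\mathcal C}.$$
For a presheaf $H$, the category of elements $\mathrm{El}(H)$ has objects $(c,x)$ with $x\in H(c)$, and a morphism $(c,x)\to(c',x')$ is $m:c\to c'$ with $x'\cdot m=x$. A category is $\lambda$-filtered if every diagram in it indexed by a category with fewer than $\lambda$ morphisms has a cocone. A category has $\lambda$-directed colimits iff it has small $\lambda$-filtered colimits, and a functor preserves the former iff it preserves the latter. For example, $\mathrm{El}(EA)$ is the comma category $\mathcal C\downarrow A$.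

**Lemma 5 (Adámek–Rosický, §2.A).** $E$ is full and faithful and preserves $\lambda$-directed colimits. A presheaf $H$ is isomorphic to some $EA$ iff $\mathrm{El}(H)$ is $\lambda$-filtered.

*Proof.* Colimits of presheaves are pointwise and each $\mathcal A(c,-)$, $c\in\mathcal C$, preserves $\lambda$-directed colimits; hence so does $E$. Write $A=\operatorname{colim}C_i$, a $\lambda$-directed colimit with $C_i\in\mathcal C$ and cocone $c_i$. Then $EA=\operatorname{colim}EC_i$ with $EC_i$ representable, and by Yoneda
$$\mathrm{Nat}(EA,EB)\cong\lim\mathrm{Nat}(EC_i,EB)\cong\lim\mathcal A(C_i,B)\cong\mathcal A(A,B),$$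
the bijection being induced by $E$. So $E$ is full and faithful.

If $\mathrm{El}(H)$ is $\lambda$-filtered, then $H$, being the colimit of the representables $Ec$ over $(c,x)\in\mathrm{El}(H)$, is a $\lambda$-filtered colimit. The diagram $(c,x)\mapsto c$ has a colimit $A$ in $\mathcal A$, and $EA\cong H$ because $E$ preserves it. Conversely, let $d\mapsto(c_d,x_d)$ be a diagram in $\mathcal C\downarrow A$ indexed by a category with fewer than $\lambda$ morphisms. With $A=\operatorname{colim}C_i$ as above, there is one stage $i$ with $x_d=c_ix'_d$ for all $d$. For each index morphism $d\to d'$ with value $m:c_d\to c_{d'}$, both $x'_{d'}m$ and $x'_d$ are factorizations of $x_d$ through $C_i$, so they become equal at a later stage. A stage $i^*$ beyond all of these carries a cocone with vertex $(C_{i^*},c_{i^*})$. $\square$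

**Definition 9.1 (powers modulo a filter).** Let $U$ be a filter on a set $K$. For a presheaf $H$ let $H^U(c)$ be the set of functions from some member of $U$ to $H(c)$, modulo agreement on a member of $U$. This is functorial in $c$ and in $H$. Let $\Delta_H:H\to H^U$ be the natural diagonal, sending $y$ to the class of the constant function. It is pointwise injective, since members of $U$ are nonempty.

**Example.** If $U$ is the principal ultrafilter at $k_0$, then evaluation at $k_0$ gives $H^U\cong H$.

Now let $f:A\to B$ be $\mu$-pure in $\mathcal A$, where $\mu\ge\lambda$ and $\mathcal A$ is both $\lambda$- and $\mu$-accessible. Take the data of Lemma 4 and (4). Let $\mathcal T$ be the filter on $K$ generated by the tails $\{k:k\ge k_0\}$. A set is in $\mathcal T$ iff it contains a tail. Since $K$ is nonempty and $\mu$-directed, $\mathcal T$ is proper and $\mu$-complete: if $X_r\supseteq\{k:k\ge k_r\}$ for fewer than $\mu$ indices $r$, a common upper bound of the $k_r$ gives a tail inside $\bigcap_rX_r$.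

**Lemma 6.** Let $U\supseteq\mathcal T$ be a filter on $K$ such that $(EB)^U\cong EB^*$ for some $B^*\in\mathcal A$. Then $f$ is the equalizer of a pair $B\rightrightarrows B^*$.

*Proof.* **Step 1: a retraction modulo $U$.** We construct a natural $h:EB\to(EA)^U$ with $h\circ Ef=\Delta_{EA}$. For $c\in\mathcal C$ and $y\in EB(c)=\mathcal A(c,B)$ choose $k_y\in K$ and $y':c\to B_{k_y}$ with $b_{k_y}y'=y$. This is possible as $c$ is $\lambda$-presentable and $K$ is $\lambda$-directed. Put
$$h_k(y)=t_k\,\beta_{k_y,k}\,y'\in\mathcal A(c,A)\quad(k\ge k_y),\qquad h(y)=[(h_k(y))_{k\ge k_y}]\in(EA)^U(c).\tag{5}$$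
Since $c$ is $\lambda$-presentable, any two factorizations of a morphism $c\to B$ through stages become equal at all sufficiently large stages; and each tail is in $U$. Two consequences follow.

The map $h$ is natural: for $m:d\to c$ in $\mathcal C$, both $(ym)'$ and $y'm$ are factorizations of $ym$, so $h_k(ym)=h_k(y)m$ for all large $k$.

Also $h\circ Ef=\Delta_{EA}$. For $x:c\to A$ choose $k_0$ and $x'$ with $x=a_{k_0}x'$, and put $x'_k=\alpha_{k_0,k}x'$ for $k\ge k_0$, so $x=a_kx'_k$. Then $b_kg_kx'_k=fa_kx'_k=fx$, and $g_kx'_k=\beta_{k_0,k}g_{k_0}x'$ by naturality of $(g_k)$. So $g_{k_0}x'$ is a factorization of $fx$, and for all large $k$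
$$h_k(fx)=t_kg_kx'_k=a_kx'_k=x .$$

**Step 2: the pair.** Let $p=(Ef)^U\circ h$ and $q=\Delta_{EB}$, both $EB\to(EB)^U\cong EB^*$. Since $E$ is full, they are images of morphisms $B\to B^*$, again denoted $p,q$. By naturality of $\Delta$, $p\circ Ef=(Ef)^U\Delta_{EA}=\Delta_{EB}\circ Ef=q\circ Ef$, and $E$ is faithful, so $pf=qf$.

**Step 3: the equalizer property.** Each $(Ef)_c$ is injective, since $h\circ Ef=\Delta_{EA}$ is pointwise injective. Let $z:Z\to B$ with $pz=qz$. Let $w\in EZ(c)$ and $y=zw$. Then $(Ef)^U(h(y))=\Delta_{EB}(y)$, so the set $\{k\ge k_y:f\,h_k(y)=y\}$ is in $U$, hence nonempty, hence $y$ is in the image of $(Ef)_c$. Thus $Ez$ factors through the pointwise injective $Ef$, by a unique natural transformation $EZ\to EA$. As $E$ is full and faithful, $z$ factors through $f$, and uniquely. $\square$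

The natural first try is $U=\mathcal T$, which needs no large cardinals. It works if $\mathcal A$ has products, even with $\mu=\lambda$. The presheaf $(EB)^{\mathcal T}$ is the colimit over $k_0\in K$ of the products $\prod_{k\ge k_0}EB$; since $E$ preserves products and $\lambda$-directed colimits, this is $E$ of the $\lambda$-directed colimit of the objects $\prod_{k\ge k_0}B$. So in a $\lambda$-accessible category with products every $\lambda$-pure morphism is a regular monomorphism.

Without products the reduced power may leave the category. In $\mathbf{Lin}$ take $K=\omega$, with $\mathcal T$ the filter of tails, $B=\{0<1\}$ and $H=(EB)^{\mathcal T}$. Let $x$ and $y$ be the classes of $(0,1,0,1,\dots)$ and $(1,0,1,0,\dots)$ in $H(c)$, where $c$ is the one-point order. They are distinct. If $H\cong EL$ for a linear order $L$, they would be comparable in $L$, so they would be the two restrictions, in one order or the other, of an element of $H(\{0<1\})$. But the only strictly increasing map from $\{0<1\}$ to $B$ is the identity, so $H(\{0<1\})$ has just one element, with restrictions the classes of $(0,0,\dots)$ and $(1,1,\dots)$.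

An ultrafilter cures totality, which is a finite disjunction. But axiom (c) of $\mathcal A_\gamma$ contains a disjunction of $\gamma$ alternatives ("for some $n\in\gamma$"), and choosing one alternative on a member of $U$ uses $\gamma^+$-completeness. This is where $\mathrm{SC}(\mu,\gamma)$ enters.

## 10. Complete ultrapowers and the equivalences of Theorem C

**Lemma 7.** Let $\gamma$ be infinite with $\gamma\ge\lambda+|\mathrm{Mor}\,\mathcal C|^{<\lambda}$, and let $U$ be a $\gamma^+$-complete ultrafilter on a set $K$. If $\mathrm{El}(H)$ is $\lambda$-filtered, so is $\mathrm{El}(H^U)$. Hence for every object $A$ of $\mathcal A$ there is $A^*\in\mathcal A$ with $EA^*\cong(EA)^U$.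

*Proof.* Let $d\mapsto(c_d,x_d)$ be a diagram in $\mathrm{El}(H^U)$ indexed by a category with fewer than $\lambda$ morphisms, with $x_d=[(x_d^k)_k]$. We build a cocone coordinate by coordinate, and then make its shape constant.

**One diagram per coordinate.** Each $x_d^k$ is defined for a set of $k$ in $U$, and for each index morphism $d\to d'$ with value $m:c_d\to c_{d'}$, the equation $x^k_{d'}\cdot m=x^k_d$ holds for a set of $k$ in $U$. These are fewer than $\lambda\le\gamma$ conditions, so by $\gamma^+$-completeness there is $W\in U$ such that for each $k\in W$ all of them hold. That is, $d\mapsto(c_d,x^k_d)$ is a diagram in $\mathrm{El}(H)$ over the same diagram $(c_d)$ in $\mathcal C$. As $\mathrm{El}(H)$ is $\lambda$-filtered, there are for each $k\in W$ a cocone $(m_d:c_d\to c)_d$ in $\mathcal C$ and $y_k\in H(c)$ with $y_k\cdot m_d=x^k_d$ for all $d$.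

**One cocone for all coordinates.** There are at most $|\mathrm{Mor}\,\mathcal C|^{<\lambda}\le\gamma$ cocones in $\mathcal C$ on $(c_d)$ (for the empty diagram, a cocone is an object of $\mathcal C$). So $W$ is divided into at most $\gamma$ pieces according to the cocone chosen at $k$, and one piece $W'$ is in $U$; otherwise $W$ and the complements of the pieces would be at most $\gamma$ members of $U$ with empty intersection. With this one cocone $(m_d:c_d\to c)$, the element $y=[(y_k)_{k\in W'}]\in H^U(c)$ satisfies $y\cdot m_d=x_d$ for all $d$. So $(c,y)$ is the vertex of a cocone in $\mathrm{El}(H^U)$. The last sentence of the lemma follows from Lemma 5. $\square$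

*Proof of Theorem C.* **(C3)$\Rightarrow$(C4).** Here Lemmas 6 and 7 are combined. Let $\mathcal A$ be $\lambda$-accessible and $\mathcal C$ as above. Choose an infinite $\gamma\ge\lambda+|\mathrm{Mor}\,\mathcal C|^{<\lambda}$, let $\kappa$ be regular with $\mathrm{SC}(\kappa,\gamma)$, and put $\mu_0=\kappa+\lambda$. Let $\mu\ge\mu_0$ be regular with $\mu\vartriangleright\lambda$. Then $\mathcal A$ is $\mu$-accessible and $\mathrm{SC}(\mu,\gamma)$ holds. Let $f:A\to B$ be $\mu$-pure, and form $K$ and $\mathcal T$ as in Section 9. The filter $\mathcal T$ is $\mu$-complete, so it extends to a $\gamma^+$-complete ultrafilter $U$. By Lemma 7, $(EB)^U\cong EB^*$ for some $B^*\in\mathcal A$. By Lemma 6, $f$ is a regular monomorphism.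

**(C4)$\Rightarrow$(C1).** We need regular $\mu\vartriangleright\lambda$ above any bound. For $\alpha\ge\lambda$ we have $\lambda\vartriangleleft(2^\alpha)^+$: if $|X|\le2^\alpha$, then $X$ has at most $(2^\alpha)^\alpha=2^\alpha$ subsets of cardinality $<\lambda$. So such $\mu$ exist above $\mu_0$, and regular monomorphisms are strict.

**(C1)$\Rightarrow$(C2).** Take $\lambda=\omega$. A regular $\mu\vartriangleright\omega$ is uncountable, and a strict monomorphism which is an epimorphism is an isomorphism.

**(C2)$\Rightarrow$(C3).** Apply (C2) to $\mathcal A_\gamma$. If the resulting $\mu$ failed $\mathrm{SC}(\mu,\gamma)$, Theorem A would give a $\mu$-pure epimorphism of $\mathcal A_\gamma$ that is not an isomorphism. So $\kappa=\mu$ satisfies $\mathrm{SC}(\kappa,\gamma)$.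

**Measurable cardinals.** Let $\gamma$ be any infinite cardinal. By (C3) there is a regular $\kappa$ with $\mathrm{SC}(\kappa,\gamma)$, and enlarging it we may take $\kappa\ge\omega_1$. Lemma 3 gives a measurable cardinal above $\gamma$. $\square$

Theorem C contains Theorem 0. A strongly compact $\kappa$ satisfies $\mathrm{SC}(\kappa,\gamma)$ for all infinite $\gamma<\kappa$, since then $\gamma^+\le\kappa$ and a $\kappa$-complete ultrafilter is $\gamma^+$-complete. So a proper class of strongly compact cardinals gives (C3), hence (C1).

**Remark 10.1.** Since $\omega\vartriangleleft\lambda$ for uncountable regular $\lambda$, each $\mathcal A_\gamma$ is $\lambda$-accessible for every regular $\lambda$. Hence, for any single fixed regular $\lambda$, statement (C1) restricted to $\lambda$-accessible categories is already equivalent to (C3): applied to $\mathcal A_\gamma$ it yields a regular $\mu\vartriangleright\lambda$, in particular uncountable, and Theorem A gives $\mathrm{SC}(\mu,\gamma)$. So this restricted statement fails if there is no measurable cardinal.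

**Remark 10.2.** The counterexamples are epimorphisms, so "strict" may be replaced by "strong" or "extremal" throughout. A monomorphism $f$ is strong if every commutative square $fu=ve$ with $e$ an epimorphism has a unique diagonal $d$ with $de=u$ and $fd=v$; it is extremal if $f=me$ with $e$ an epimorphism implies that $e$ is an isomorphism. Strict implies strong: if $fu=ve$ and $rf=sf$, then $rve=rfu=sfu=sve$, so $rv=sv$; hence $v=fd$ for a unique $d$, and $fde=fu$ gives $de=u$. Strong implies extremal: if $f=me$, the square $f\cdot\mathrm{id}=me$ has a diagonal $d$ with $de=\mathrm{id}$, so $ede=e$ and $ed=\mathrm{id}$. An extremal monomorphism $f$ that is an epimorphism is an isomorphism, as $f=\mathrm{id}\cdot f$ shows.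

## 11. The level-by-level equivalence for $\mathcal A_\gamma$

For $\mathcal A_\gamma$ itself no loss in $\gamma$ is necessary, because ultrapowers can be formed directly as structures.

*Proof of Theorem D.* If every $\mu$-pure morphism of $\mathcal A_\gamma$ is a strict monomorphism, then $\mu$-pure epimorphisms are isomorphisms by Section 1. If $\mu$-pure epimorphisms are isomorphisms, then $\mathrm{SC}(\mu,\gamma)$ holds by Theorem A. Now assume $\mathrm{SC}(\mu,\gamma)$ and let $f:A\to B$ be $\mu$-pure in $\mathcal A_\gamma$, which is $\mu$-accessible as $\omega\vartriangleleft\mu$. Take $K,A_k,B_k,a_k,b_k,g_k$ from Lemma 4 and $t_k$ from (4), and let $U$ be a $\gamma^+$-complete ultrafilter on $K$ containing all tails; it exists because the tail filter is $\mu$-complete.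

**Step 1: ultrapowers stay in $\mathcal A_\gamma$.** For $M\in\mathcal A_\gamma$ let $M^U$ be the structure whose elements, in each sort, are functions from members of $U$ to $M$ modulo agreement on a member of $U$, a relation holding iff it holds at the coordinates of some member of $U$. We check the axioms. Irreflexivity, transitivity and (b) hold because they hold at each coordinate where the hypotheses do. For totality, on a common domain one of the three cases $q_k<q'_k$, $q_k=q'_k$, $q'_k<q_k$ holds on a member of $U$. For existence in (c), if $q'<q$, $D(q,x)$, $D(q',x)$ hold at all coordinates of $W\in U$, each $k\in W$ has a value $n_k\in\gamma$; by $\gamma^+$-completeness $n_k$ is constant on a member of $U$. For uniqueness in (c), and for (d) and (e), two or three relations hold together at some coordinate, and the axiom there gives $n=m$, $m=g(n)$, $n=1$ respectively.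

The diagonal $\Delta_M:M\to M^U$ is an injective homomorphism that reflects all relations: if a relation holds for $\Delta_M(x_1),\dots,\Delta_M(x_r)$, it holds at some coordinate, that is, for $x_1,\dots,x_r$. A homomorphism $f:A\to B$ induces a homomorphism $f^U:A^U\to B^U$ with $f^U\Delta_A=\Delta_Bf$.

**Step 2: a retraction modulo $U$.** For each element $y$ of $B$ choose $k_y$ and $y'\in B_{k_y}$ with $b_{k_y}(y')=y$, and set
$$h(y)=[(h_k(y))_{k\ge k_y}],\qquad h_k(y)=t_k(\beta_{k_y,k}(y')).$$
By Lemma 1 the colimit $B=\operatorname{colim}B_k$ is computed as for structures. So if a relation holds for $(y_1,\dots,y_r)$ in $B$, it holds for some representatives at some stage; these agree with the images of $y'_1,\dots,y'_r$ at all large stages, and so the relation holds for these images at all large stages. As each $t_k$ is a homomorphism, the relation holds for $(h_k(y_1),\dots,h_k(y_r))$ for all large $k$. Hence $h:B\to A^U$ is a homomorphism. Next, $hf=\Delta_A$: for $x$ in $A$ write $x=a_{k_0}(x')$ and $x'_k=\alpha_{k_0,k}(x')$. Then $g_k(x'_k)$ represents $f(x)$ at stage $k$ and equals $\beta_{k_0,k}(g_{k_0}(x'))$, so for all large $k$ we get $h_k(f(x))=t_kg_k(x'_k)=a_k(x'_k)=x$.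

**Step 3: $f$ is an equalizer.** Since $hf=\Delta_A$ is injective, $f$ is injective. It reflects all relations: a relation on $f(x_1),\dots,f(x_r)$ gives it on $\Delta_A(x_1),\dots,\Delta_A(x_r)$, hence on $x_1,\dots,x_r$. So $f$ is an isomorphism of $A$ onto an induced substructure of $B$. The morphisms $f^Uh,\Delta_B:B\to B^U$ agree on $f(A)$, because $f^Uhf=f^U\Delta_A=\Delta_Bf$. If $f^Uh(y)=\Delta_B(y)$, then $f(h_k(y))=y$ at some coordinate $k$, so $y\in f(A)$. Thus $f(A)$ is exactly the set on which the two morphisms agree. A morphism $z:Z\to B$ with $f^Uhz=\Delta_Bz$ takes values in $f(A)$, and since $f$ is injective and reflects relations, it factors through $f$ by a unique homomorphism $Z\to A$. So $f$ is the equalizer of $f^Uh$ and $\Delta_B$, and in particular a strict monomorphism. $\square$
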